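\title{Reflexive Lindel\"of $P$-groups and Kurepa trees}

\begin{abstract}
We show that ZFC does not decide whether there is a nondiscrete reflexive Lindel\"of Abelian $P$-group; the unprovability half assumes the consistency of an inaccessible cardinal. In ZFC, a Lindel\"of $P$-group is reflexive if and only if it has no closed subgroup of index $\aleph_1$. It follows that a nondiscrete example yields a Kurepa tree, so that there is no example if Kurepa's hypothesis fails. Conversely, over a model of CH, a $\sigma$-closed $\aleph_2$-c.c.\ forcing adds a Boolean example of weight $\aleph_1$.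
\end{abstract}

\section{The question and the answer}\label{sec:intro}

All topological groups in this paper are Abelian and Hausdorff. They are written additively, except for the circle group $\mathbb{T}=\{z\in\mathbb{C}:|z|=1\}$ and groups of homomorphisms into $\mathbb{T}$. The \emph{dual group} $G^\wedge$ of a topological group $G$ is the group of continuous homomorphisms (\emph{characters}) $G\to\mathbb{T}$ with the compact-open topology: the sets $\{\chi:\chi(K)\subset V\}$, with $K\subset G$ compact and $V\subset\mathbb{T}$ an open neighborhood of $1$, form a base at the trivial character $1$. The group $G$ is \emph{reflexive} if the evaluation map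
\[
\alpha_G\colon G\to G^{\wedge\wedge},\qquad \alpha_G(g)(\chi)=\chi(g),
\]
is a topological isomorphism of $G$ onto $G^{\wedge\wedge}$. A \emph{$P$-group} is a topological group in which every intersection of countably many open sets is open. A space is \emph{Lindel\"of} if every open cover has a countable subcover.

Discrete groups are reflexive $P$-groups, and duality sees a $P$-group much as it sees a discrete group. Compact subsets of a $P$-group $G$ are finite, so $G^\wedge$ carries the topology of pointwise convergence, and $\alpha_G$ is always an open bijection (Section~\ref{sec:dual}). Only the continuity of $\alpha_G$ is in doubt. It is known that nondiscrete reflexive $P$-groups exist, and it is natural to ask how small they can be. Most notions of smallness leave nothing to ask. In a $P$-group countable sets are closed, compact sets are finite, and countable or first countable $P$-groups are discrete (Lemma~\ref{lem:basic}); hence $\sigma$-compact, separable and metrizable $P$-groups are all discrete. The Lindel\"of property is different: there are nondiscrete Lindel\"of $P$-groups (Example~\ref{ex:sum}). This leads to the following question, posed in~\cite{GRT}.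

\begin{quote}
\emph{Does there exist a nondiscrete reflexive Lindel\"of $P$-group?}
\end{quote}

The first guess is that there is none. The simplest candidate, the direct sum of $\aleph_1$ copies of the two-element group, is not reflexive, because its coordinate characters together with $1$ form a compact set on which no open subgroup acts trivially. The same obstruction turns out to be present in every candidate of cardinality $\aleph_1$. The guess is nevertheless neither provable nor, granting an inaccessible cardinal, refutable: the answer depends on the existence of certain trees.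

A \emph{tree} is a partially ordered set in which the predecessors of each node are well ordered. Its $\alpha$-th \emph{level} consists of the nodes whose predecessors have order type $\alpha$, and its \emph{height} is the least $\alpha$ whose level is empty. In a tree of height $\omega_1$, a \emph{cofinal branch} is a chain that meets every level. A \emph{subtree} is a downward closed subset, and it \emph{has a cofinal branch} if it contains one. A \emph{Kurepa tree} is a tree of height $\omega_1$ with countable levels and at least $\aleph_2$ cofinal branches, and \emph{Kurepa's hypothesis} KH says that a Kurepa tree exists. The \emph{weight} of a space is the least cardinality of a base, and a group is \emph{Boolean} if $g+g=0$ for all $g$.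

\begin{theorem}\label{thm:char}
For a Lindel\"of $P$-group $G$ the following are equivalent.
\begin{itemize}
\item[(a)] $G$ is reflexive.
\item[(b)] $G$ has no closed subgroup of index exactly $\aleph_1$.
\item[(c)] There is no family $(\theta_\xi)_{\xi<\omega_1}$ of nontrivial elements of $G^\wedge$ such that $\{\xi:\theta_\xi(g)\neq1\}$ is countable for every $g\in G$.
\item[(d)] Every compact subset of $G^\wedge$ is metrizable.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:kurepa}
If a nondiscrete reflexive Lindel\"of $P$-group exists, then one of weight $\aleph_1$ exists. Every nondiscrete reflexive Lindel\"of $P$-group has cardinality at least $\aleph_2$. Its existence implies that there is a Kurepa tree in which every uncountable subtree has a cofinal branch. Hence, if \textup{KH} fails, there is no nondiscrete reflexive Lindel\"of $P$-group.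
\end{theorem}

Both theorems are proved in ZFC.

\begin{theorem}\label{thm:forcing}
If $V$ is a model of $\mathrm{ZFC}+\mathrm{CH}$, then some $\sigma$-closed $\aleph_2$-c.c.\ forcing extension of $V$ contains a nondiscrete reflexive Lindel\"of $P$-group, which is Boolean and of weight $\aleph_1$.
\end{theorem}

\begin{corollary}\label{cor:indep}
If \textup{ZFC} is consistent, then \textup{ZFC} does not refute the existence of a nondiscrete reflexive Lindel\"of $P$-group. If \textup{ZFC} together with ``there is an inaccessible cardinal'' is consistent, then \textup{ZFC} does not prove it.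
\end{corollary}

The second half of the corollary uses Silver's theorem~\cite{Silver} on the consistency of the failure of KH, whose proof we recall in Section~\ref{sec:silver}. We do not determine whether the inaccessible cardinal is necessary for that half.

The link between groups and trees is the tree of cosets of a decreasing $\omega_1$-sequence of open subgroups (Section~\ref{sec:tree}). Its levels are countable when the group is Lindel\"of, the elements of the group give cofinal branches, and condition (b) of Theorem~\ref{thm:char} rules out that there are only $\aleph_1$ of them. Theorems~\ref{thm:char} and~\ref{thm:kurepa} are proved in Sections~\ref{sec:char} and~\ref{sec:kurepa}. In Section~\ref{sec:forcing} we go in the opposite direction and force a tree of countable Boolean groups with $\aleph_2$ generic branches; the forcing facts that we use are recalled there.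

\section{Duality for $P$-groups}\label{sec:dual}

Let $\mathrm{Hom}(G,\mathbb{T})$ be the group of all homomorphisms $G\to\mathbb{T}$, continuous or not. It is a closed subgroup of the compact group $\mathbb{T}^G$, and we give it the subspace topology, that of pointwise convergence. For a subgroup $N\le G$ put
\[
N^\perp=\{\chi\in\mathrm{Hom}(G,\mathbb{T}):\chi(g)=1\text{ for all }g\in N\},
\]
a closed, hence compact, subgroup of $\mathbb{T}^G$. Put $\mathbb{T}_+=\{z\in\mathbb{T}:\operatorname{Re}z>0\}$. We use three standard facts.
\begin{itemize}
\item[(T1)] For every Abelian group $H$ and $0\ne h\in H$ there is a homomorphism $\chi\colon H\to\mathbb{T}$ with $\chi(h)\neq1$. (Define $\chi$ on the cyclic group generated by $h$ and extend it to $H$, which is possible because $\mathbb{T}$ is divisible.)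
\item[(T2)] The only subgroup of $\mathbb{T}$ contained in $\mathbb{T}_+$ is $\{1\}$. (If $z=e^{it}$ with $0<|t|<\pi/2$ and $n$ is least with $n|t|\ge\pi/2$, then $n|t|<\pi$ and $\operatorname{Re}z^n\le0$.)
\item[(T3)] A character of a closed subgroup of a compact Abelian group extends to a character of the whole group, and every character of a power $\mathbb{T}^X$ has the form $(z_x)_{x\in X}\mapsto z_{x_1}^{n_1}\cdots z_{x_k}^{n_k}$ with $x_j\in X$ and $n_j\in\mathbb{Z}$.
\end{itemize}

\begin{lemma}\label{lem:basic}
Let $G$ be a $P$-group.
\begin{itemize}
\item[(i)] The open subgroups form a base at $0$, and the characters of $G$ separate points.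
\item[(ii)] Countable subsets of $G$ are closed and compact subsets are finite. If $G$ is countable or has a countable base at $0$, then $G$ is discrete.
\item[(iii)] If $L\le G$ is closed, then $G/L$ is a $P$-group.
\item[(iv)] The topology of $G^\wedge$ is that of pointwise convergence. A homomorphism $\chi\colon G\to\mathbb{T}$ is continuous if and only if $\ker\chi$ is open. If $N\le G$ is open, then $N^\perp$ is a compact subset of $G^\wedge$.
\item[(v)] Every countable $Q\subset G^\wedge$ is contained in $W^\perp$ for some open subgroup $W$. In particular, the closure of $Q$ in $\mathrm{Hom}(G,\mathbb{T})$ lies in $G^\wedge$.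
\end{itemize}
\end{lemma}

\begin{proof}
(i) Given a neighborhood $U$ of $0$, choose symmetric open sets $U_n\ni0$ with $U_0\subset U$ and $U_{n+1}+U_{n+1}\subset U_n$. Then $\bigcap_nU_n\subset U$ is a subgroup, and it is open because $G$ is a $P$-group. If $g\neq0$, take an open subgroup $N$ with $g\notin N$ and, by (T1), a homomorphism $G/N\to\mathbb{T}$ that is nontrivial at $g+N$. Its composition with the quotient map is constant on the cosets of $N$, hence continuous.

(ii) The complement of a countable set is a countable intersection of complements of points, so it is open. An infinite compact set would contain a countably infinite subset $C$; all subsets of $C$ are closed, so $C$ would be compact, discrete and infinite, which is impossible. If $G$ is countable, then $G\setminus\{0\}$ is closed. If $G$ has a countable base at $0$, then the intersection of this base is $\{0\}$ and is open.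

(iii) The quotient is Hausdorff because $L$ is closed. If $O_n\subset G/L$ are open and $\pi$ is the quotient map, which is open and onto, then $\bigcap_nO_n=\pi\big(\bigcap_n\pi^{-1}(O_n)\big)$ is open.

(iv) The first statement holds because compact subsets of $G$ are finite. If $\chi$ is continuous, then $\ker\chi=\bigcap_n\{g:|\chi(g)-1|<1/n\}$ is open. Conversely, a homomorphism that is trivial on an open subgroup is constant on its cosets, hence continuous; this also gives $N^\perp\subset G^\wedge$ for open $N$.

(v) Take $W=\bigcap_{\chi\in Q}\ker\chi$, which is open by (iv). The set $W^\perp$ is closed in $\mathrm{Hom}(G,\mathbb{T})$, contains $Q$, and lies in $G^\wedge$.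
\end{proof}

So $G^\wedge$ is the union of the compact groups $N^\perp$, $N$ open. Reflexivity means that these groups absorb all compact sets.

\begin{lemma}\label{lem:criterion}
Let $G$ be a $P$-group. Then $\alpha_G$ is an open bijection, and $G$ is reflexive if and only if every compact $K\subset G^\wedge$ is contained in $N^\perp$ for some open subgroup $N$.
\end{lemma}

\begin{proof}
\emph{Bijectivity.} The map $\alpha_G$ is injective by Lemma~\ref{lem:basic}(i). Let $\Phi$ be a character of $G^\wedge$, which by Lemma~\ref{lem:basic}(iv) is a topological subgroup of $\mathbb{T}^G$. A continuous homomorphism is uniformly continuous and $\mathbb{T}$ is complete, so $\Phi$ extends continuously to the closure of $G^\wedge$ in $\mathbb{T}^G$; the closure is a closed subgroup and the extension is a homomorphism by density. By (T3) there are $g_j\in G$ and $n_j\in\mathbb{Z}$ with $\Phi(\chi)=\prod_j\chi(g_j)^{n_j}=\chi\big(\sum_jn_jg_j\big)$ for all $\chi\in G^\wedge$. Thus $\Phi=\alpha_G\big(\sum_jn_jg_j\big)$.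

\emph{Openness.} Let $N$ be an open subgroup. Since $N^\perp$ is compact, $O=\{\Phi\in G^{\wedge\wedge}:\Phi(N^\perp)\subset\mathbb{T}_+\}$ is a neighborhood of the neutral element. Let $\alpha_G(g)\in O$. Then $\{\chi(g):\chi\in N^\perp\}$ is a subgroup of $\mathbb{T}$ inside $\mathbb{T}_+$, so it is trivial by (T2), and $g\in N$ by (T1) applied to $G/N$. As $\alpha_G$ is onto, $O\subset\alpha_G(N)$. By Lemma~\ref{lem:basic}(i), $\alpha_G$ maps neighborhoods of $0$ to neighborhoods of the neutral element, so it is open.

\emph{Continuity.} It remains to see that $\alpha_G$ is continuous if and only if the stated condition holds. If $K\subset N^\perp$, then $\alpha_G(N)\subset\{\Phi:\Phi(K)\subset V\}$ for every neighborhood $V$ of $1$, so the condition gives continuity at $0$. Conversely, let $\alpha_G$ be continuous and $K\subset G^\wedge$ compact. There is an open subgroup $N$ with $\alpha_G(N)\subset\{\Phi:\Phi(K)\subset\mathbb{T}_+\}$. For $\chi\in K$ the subgroup $\chi(N)$ lies in $\mathbb{T}_+$, so it is trivial by (T2). Hence $K\subset N^\perp$.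
\end{proof}

For discrete $G$ the condition holds with $N=\{0\}$, which recovers the reflexivity of discrete groups.

\section{The Lindel\"of property and the tree of cosets}\label{sec:tree}

The Lindel\"of property enters the proofs through two consequences: discrete quotients are countable, and decreasing $\omega_1$-sequences of open subgroups converge to their intersection.

\begin{lemma}\label{lem:lind}
Let $G$ be a Lindel\"of $P$-group.
\begin{itemize}
\item[(i)] Every open subgroup $N$ has countable index, and $N^\perp$ is metrizable.
\item[(ii)] Let $(N_\alpha)_{\alpha<\omega_1}$ be a decreasing sequence of open subgroups and $N=\bigcap_\alpha N_\alpha$. If $U\supset N$ is an open subgroup, then $N_\alpha\subset U$ for some $\alpha$.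
\end{itemize}
\end{lemma}

\begin{proof}
(i) The cosets of $N$ form an open cover with no proper subcover, so there are countably many. If $D$ is a set of representatives, restriction to $D$ is a continuous injection of the compact space $N^\perp$ into the metrizable space $\mathbb{T}^D$, hence an embedding.

(ii) Open subgroups are closed. So $G\setminus U$ is closed, hence Lindel\"of, and it is covered by the increasing open sets $G\setminus N_\alpha$. Countably many of them cover it, and a countable set of indices is bounded in $\omega_1$, so one of them covers it.
\end{proof}

Let $G$ be a topological group and $(N_\alpha)_{\alpha<\omega_1}$ a decreasing sequence of open subgroups of countable index. The \emph{coset tree} $T$ of the sequence has as nodes the pairs $(\alpha,C)$ with $C\in G/N_\alpha$, and $(\alpha,C)<(\beta,D)$ if $\alpha<\beta$ and $D\subset C$. The predecessors of $(\beta,g+N_\beta)$ are the nodes $(\alpha,g+N_\alpha)$ with $\alpha<\beta$. So $T$ is a tree of height $\omega_1$ whose $\alpha$-th level is the countable set $G/N_\alpha$, and each $g\in G$ gives a cofinal branch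
\[
b_g=\{(\alpha,g+N_\alpha):\alpha<\omega_1\},
\]
with $b_g=b_h$ exactly when $g-h\in\bigcap_\alpha N_\alpha$.

\begin{lemma}\label{lem:tree}
Let $G$, $(N_\alpha)_{\alpha<\omega_1}$ and $T$ be as above.
\begin{itemize}
\item[(i)] If $G$ is Lindel\"of, then every subtree of $T$ that meets every level contains $b_g$ for some $g\in G$.
\item[(ii)] If $\{N_\alpha:\alpha<\omega_1\}$ is a base at $0$ and every subtree of $T$ that meets every level contains some $b_g$, then $G$ is Lindel\"of.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $S$ be a subtree that contains no $b_g$. The sets $U_\alpha=\{g:(\alpha,g+N_\alpha)\notin S\}$ are unions of cosets of $N_\alpha$, hence open. They increase with $\alpha$ because $S$ is downward closed, and they cover $G$ because no $b_g$ lies in $S$. As $G$ is Lindel\"of, $U_\alpha=G$ for some $\alpha$, and $S$ misses the level $\alpha$.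

(ii) Suppose that an open cover $\mathcal{U}$ has no countable subcover, and let $S$ be the set of nodes $(\alpha,C)$ such that $C$ is not covered by countably many members of $\mathcal{U}$. Then $S$ is downward closed, and it meets every level because $G$ is the union of the countably many cosets of $N_\alpha$. So $b_g\subset S$ for some $g$. But $g\in U$ for some $U\in\mathcal{U}$, and $g+N_\alpha\subset U$ for some $\alpha$, so $(\alpha,g+N_\alpha)\notin S$, a contradiction.
\end{proof}

\subsection*{Subgroups of $\mathbb{F}^{\omega_1}$}
Our concrete groups all have the same shape. Let $\mathbb{F}=\mathbb{Z}/2\mathbb{Z}$. An ordinal $\alpha$ is the set of smaller ordinals, $\mathbb{F}^\alpha$ is the group of functions $\alpha\to\mathbb{F}$, $a|_\alpha$ denotes restriction, and $A|_\alpha=\{a|_\alpha:a\in A\}$. Let $G\le\mathbb{F}^{\omega_1}$ be a subgroup such that every $G|_\alpha$, $\alpha<\omega_1$, is countable. Put $N_\alpha=\{g\in G:g|_\alpha=0\}$ and give $G$ the group topology with base $\{N_\alpha:\alpha<\omega_1\}$ at $0$; we call it the \emph{initial segment topology}. It is Hausdorff because $\bigcap_\alpha N_\alpha=\{0\}$. It makes $G$ a $P$-group: if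 $g+N_{\alpha_n}\subset O_n$ for all $n$, then $g+N_{\sup_n\alpha_n}\subset\bigcap_nO_n$. Restriction identifies $G/N_\alpha$ with $G|_\alpha$, and the coset tree with $\bigcup_\alpha G|_\alpha$ ordered by extension of functions; then $b_g=\{g|_\alpha:\alpha<\omega_1\}$. The cosets of the $N_\alpha$ form a base of cardinality at most $\aleph_1$. If all $N_\alpha$ are nontrivial, then $G$ is nondiscrete, and its weight is exactly $\aleph_1$ by Lemma~\ref{lem:basic}(ii).

\begin{example}\label{ex:sum}
Let $G_{\mathrm{fin}}\le\mathbb{F}^{\omega_1}$ be the group of functions with finite support, that is, of indicator functions $1_F$ of finite sets $F\subset\omega_1$, with the initial segment topology. The groups $G_{\mathrm{fin}}|_\alpha$ are countable, and $G_{\mathrm{fin}}$ is nondiscrete because $1_{\{\alpha\}}\in N_\alpha$.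

\emph{$G_{\mathrm{fin}}$ is Lindel\"of.} By Lemma~\ref{lem:tree}(ii) it suffices to show that a subtree $S$ containing no $b_g$ misses some level. For each finite $F\subset\omega_1$ choose $\gamma(F)<\omega_1$ with $1_F|_{\gamma(F)}\notin S$. Let $\delta_0=0$, let $\delta_{n+1}$ be the supremum of $\delta_n$ and the countably many $\gamma(F)$ with $F\subset\delta_n$ finite, and let $\delta=\sup_n\delta_n<\omega_1$. A node of level $\delta$ has the form $1_F|_\delta$ with $F\subset\delta$ finite. Then $F\subset\delta_n$ for some $n$, so $\gamma(F)\le\delta_{n+1}\le\delta$, and the node extends the node $1_F|_{\gamma(F)}\notin S$. Hence $S$ misses the level $\delta$.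

\emph{$G_{\mathrm{fin}}$ is not reflexive.} The coordinate characters $\theta_\xi(g)=(-1)^{g(\xi)}$ are continuous, since $\ker\theta_\xi\supset N_{\xi+1}$. Let $K=\{1\}\cup\{\theta_\xi:\xi<\omega_1\}$. A basic neighborhood of $1$ is determined by finitely many $g_1,\dots,g_n$ and contains every $\theta_\xi$ with $\xi$ outside their supports. So every neighborhood of $1$ contains all but finitely many points of $K$, and $K$ is compact. Every open subgroup $N$ contains some $N_\alpha$, and $\theta_\alpha(1_{\{\alpha\}})=-1$, so $K\not\subset N^\perp$. Lemma~\ref{lem:criterion} applies.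

The other conditions of Theorem~\ref{thm:char} fail visibly as well: $\{0\}$ is closed of index $\aleph_1$; the set $\{\xi:\theta_\xi(g)\ne1\}$ is the finite support of $g$; and $K$ is not metrizable, because countably many neighborhoods of $1$ have uncountably many points of $K$ in common.
\end{example}

Both halves of the example return below. The compact set $K$ is the model for the obstruction in Theorem~\ref{thm:char}, and the construction of a level all of whose nodes have already left $S$ is the model for the proof that the forced group is Lindel\"of.

\section{Reflexivity of Lindel\"of $P$-groups}\label{sec:char}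

We prove Theorem~\ref{thm:char}. Call a family $(\theta_\xi)_{\xi<\omega_1}$ as in (c) a \emph{null family}. Countable subsets of $\omega_1$ are exactly the bounded ones, so a family of nontrivial characters is null if and only if, for each $g$, $\theta_\xi(g)=1$ for all large $\xi$. For this it is enough that
\begin{equation}\label{eq:null}
\text{for all $g\in G$ and $n\ge1$ there is $\beta_n<\omega_1$ with }|\theta_\xi(g)-1|<1/n\text{ for }\xi>\beta_n,
\end{equation}
since then $\theta_\xi(g)=1$ for $\xi>\sup_n\beta_n$. Thus (c) says that no $\omega_1$-sequence in $G^\wedge\setminus\{1\}$ converges to $1$. Let $G$ be a Lindel\"of $P$-group.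

\subsection*{(a)$\Leftrightarrow$(d)}
If $G$ is reflexive, a compact $K\subset G^\wedge$ lies in some $N^\perp$ with $N$ open (Lemma~\ref{lem:criterion}), and $N^\perp$ is metrizable by Lemma~\ref{lem:lind}(i). Conversely, a compact metrizable $K\subset G^\wedge$ has a countable dense subset $Q$; by Lemma~\ref{lem:basic}(v), $Q\subset W^\perp$ with $W$ open, and $K\subset W^\perp$ since $W^\perp$ is closed. So (d) gives the condition of Lemma~\ref{lem:criterion}.

\subsection*{(b)$\Rightarrow$(c)}
Let $(\theta_\xi)_{\xi<\omega_1}$ be a null family. Define $f\colon G\to\mathbb{T}^{\omega_1}$ by $f(g)=(\theta_\xi(g))_{\xi<\omega_1}$. Its kernel $L=\bigcap_\xi\ker\theta_\xi$ is a closed subgroup, and we show that $|G/L|=|f(G)|=\aleph_1$. For $\alpha<\omega_1$ the homomorphism $g\mapsto f(g)|_\alpha$ has kernel $\bigcap_{\xi<\alpha}\ker\theta_\xi$, which is open and so has countable index; therefore $f(G)|_\alpha$ is countable. Each $f(g)$ equals $1$ from some $\alpha$ on, so it is determined by the pair $(\alpha,f(g)|_\alpha)$. There are at most $\aleph_1$ such pairs, so $|f(G)|\le\aleph_1$. If $f(G)$ were countable, there would be a single $\gamma<\omega_1$ from which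 all $f(g)$ equal $1$, and $\theta_\gamma$ would be trivial. So (b) fails.

\subsection*{(c)$\Rightarrow$(b)}
Let $L$ be a closed subgroup of index $\aleph_1$. Enumerate $G/L$ in type $\omega_1$ and let $C_\xi$ be the subgroup generated by the first $\xi$ elements. The $C_\xi$ are countable, increase, and have union $G/L$. By Lemma~\ref{lem:basic}(ii),(iii), $C_\xi$ is closed in the $P$-group $G/L$, and $(G/L)/C_\xi$ is a $P$-group, nontrivial because $G/L$ is uncountable. By Lemma~\ref{lem:basic}(i) it has a nontrivial character, which lifts to a nontrivial $\theta_\xi\in G^\wedge$ with $\theta_\xi(g)=1$ whenever $g+L\in C_\xi$. If $g+L\in C_\eta$, then $\theta_\xi(g)=1$ for all $\xi\ge\eta$. So $(\theta_\xi)$ is a null family.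

\subsection*{(a)$\Rightarrow$(c)}
Let $(\theta_\xi)_{\xi<\omega_1}$ be a null family and $s(g)=\{\xi:\theta_\xi(g)\neq1\}$. In Example~\ref{ex:sum} it sufficed to add the point $1$ to obtain a compact set. In general we take the closure $K$ of $\{\theta_\xi:\xi<\omega_1\}$ in $\mathrm{Hom}(G,\mathbb{T})$, which is compact, and must show that it consists of continuous homomorphisms. Let $1\neq\varphi\in K$, say $\varphi(g)\ne1$. The set $\{\psi:\psi(g)\neq1\}$ is an open neighborhood of $\varphi$ and contains $\theta_\xi$ only for $\xi\in s(g)$. So $\varphi$ lies in the closure of the countable set $\{\theta_\xi:\xi\in s(g)\}$, and $\varphi\in G^\wedge$ by Lemma~\ref{lem:basic}(v). Thus $K$ is a compact subset of $G^\wedge$. Suppose $K\subset N^\perp$ with $N$ open, and let $D$ be a countable set of representatives of the cosets of $N$. For $\xi$ outside the countable set $\bigcup_{d\in D}s(d)$, the character $\theta_\xi$ is trivial on $N$ and on $D$, hence trivial, a contradiction. By Lemma~\ref{lem:criterion}, $G$ is not reflexive.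

\subsection*{(c)$\Rightarrow$(a)}
This is the main implication. Suppose that $G$ is not reflexive, and let $K\subset G^\wedge$ be a compact set contained in no $N^\perp$ with $N$ open. We must produce a null family, and there are two difficulties. First, $K$ may be large, with no visible relation to $\omega_1$. Second, $K$ need not accumulate at $1$: in Example~\ref{ex:sum} the translate $\theta_0K$ is also compact and lies in no $N^\perp$, but the characters $\theta_0\theta_\xi$ converge to $\theta_0$. We deal with the first difficulty by cutting $K$ down to a compact set $K_0$ whose points are separated by $\aleph_1$ elements of $G$ but not by countably many of them, and with the second by taking quotients $\phi\psi^{-1}$ of points of $K_0$ that agree on many of these elements.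

\emph{Cutting down.} Define open subgroups $N_\alpha$ and characters $\chi_\alpha$, $\alpha<\omega_1$, recursively: $N_0=G$; $\chi_\alpha$ is any element of $K\setminus N_\alpha^\perp$; $N_{\alpha+1}=N_\alpha\cap\ker\chi_\alpha$; and $N_\lambda=\bigcap_{\alpha<\lambda}N_\alpha$ for limit $\lambda$, which is open because $\lambda$ is countable. Let $N=\bigcap_{\alpha<\omega_1}N_\alpha$ and $K_0=K\cap N^\perp$. Then $K_0$ is compact and contains every $\chi_\alpha$, as $N\subset N_{\alpha+1}\subset\ker\chi_\alpha$. For $\chi\in K_0$, Lemma~\ref{lem:lind}(ii) applied to $U=\ker\chi$ gives $\chi\in N_\alpha^\perp$ for some $\alpha$. Since the $N_\alpha^\perp$ increase,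
\begin{equation}\label{eq:chain}
\text{every countable subset of $K_0$ lies in some $N_\alpha^\perp$, but $K_0$ lies in no $N_\alpha^\perp$.}
\end{equation}
The space $K_0$ is not metrizable: otherwise it would have a countable dense subset, which lies in a closed set $N_\alpha^\perp$, and then $K_0\subset N_\alpha^\perp$.

\emph{Separating points.} Let $D_\alpha$ be a countable set of representatives of the cosets of $N_\alpha$, and write $\bigcup_{\alpha<\omega_1}D_\alpha=\{d_\eta:\eta<\omega_1\}$, with repetitions allowed. Two distinct points of $K_0$ differ at some $d_\eta$: by~\eqref{eq:chain} they lie in a common $N_\alpha^\perp$, so both are constant on the cosets of $N_\alpha$ and differ at an element of $D_\alpha$. On the other hand, for each $\xi<\omega_1$ there are distinct $\phi_\xi,\psi_\xi\in K_0$ that agree at all $d_\eta$ with $\eta<\xi$. Otherwise $\chi\mapsto(\chi(d_\eta))_{\eta<\xi}$ would be a continuous injection of the compact space $K_0$ into the metrizable space $\mathbb{T}^\xi$, and $K_0$ would be metrizable.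

\emph{The null family.} Let $\theta_\xi=\phi_\xi\psi_\xi^{-1}\in G^\wedge\setminus\{1\}$. We verify~\eqref{eq:null}; compactness is what turns agreement at the points $d_\eta$ into approximate agreement at an arbitrary $g$. Fix $g$ and $n$. The set
\[
C=\{(\phi,\psi)\in K_0\times K_0:|\phi(g)-\psi(g)|\ge1/n\}
\]
is compact and consists of pairs of distinct points. So it is covered by the open sets $\{(\phi,\psi):\phi(d_\eta)\neq\psi(d_\eta)\}$, $\eta<\omega_1$, hence by finitely many of them, all with indices $\eta\le\beta_n$ for some $\beta_n<\omega_1$. If $\xi>\beta_n$, the pair $(\phi_\xi,\psi_\xi)$ lies in none of these finitely many sets, so it is not in $C$, and $|\theta_\xi(g)-1|=|\phi_\xi(g)-\psi_\xi(g)|<1/n$. So (c) fails. This completes the proof of Theorem~\ref{thm:char}.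

\begin{remark}\label{rem:lind}
The implications (d)$\Rightarrow$(a) and (c)$\Rightarrow$(b) did not use the Lindel\"of property. It cannot be dropped from the implications that start from (a): the group $G_{\mathrm{fin}}$ with the discrete topology is reflexive, while the subgroup $\{0\}$, the family $(\theta_\xi)$ and the set $K$ of Example~\ref{ex:sum} still violate (b), (c) and (d).
\end{remark}

\section{From a reflexive group to a Kurepa tree}\label{sec:kurepa}

We prove Theorem~\ref{thm:kurepa}. Let $G$ be a nondiscrete reflexive Lindel\"of $P$-group. Every open subgroup $U$ properly contains an open subgroup: $U$ contains some $g\ne0$ because $G$ is nondiscrete, and by Lemma~\ref{lem:basic}(i) there is an open subgroup $U'$ with $g\notin U'$; take $U\cap U'$. Starting from $N_0=G$ and taking intersections at limit stages, we obtain a strictly decreasing sequence $(N_\alpha)_{\alpha<\omega_1}$ of open subgroups. Let $N=\bigcap_\alpha N_\alpha$, a closed subgroup.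

\emph{The index of $N$.} The subgroup $N$ is not open: otherwise $N_\alpha\subset N$ for some $\alpha$ by Lemma~\ref{lem:lind}(ii), and then $N_{\alpha+1}=N_\alpha$. So the $P$-group $G/N$ is nondiscrete, hence uncountable by Lemma~\ref{lem:basic}(ii). By Theorem~\ref{thm:char}(b) its cardinality is not $\aleph_1$. Therefore $|G|\ge|G/N|\ge\aleph_2$.

\emph{An example of weight $\aleph_1$.} The quotient $G/N$ is a nondiscrete $P$-group, and it is Lindel\"of as a continuous image of $G$. The preimage in $G$ of a closed subgroup of $G/N$ is a closed subgroup of the same index, so $G/N$ satisfies (b) and is reflexive by Theorem~\ref{thm:char}. Every open subgroup of $G/N$ has the form $U/N$ with $U\supset N$ open, and contains some $N_\alpha/N$ by Lemma~\ref{lem:lind}(ii). So the groups $N_\alpha/N$ form a base at $0$, their cosets form a base of cardinality at most $\aleph_1$, and the weight is uncountable by Lemma~\ref{lem:basic}(ii).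

\emph{The tree.} Let $T$ be the coset tree of $(N_\alpha)$; its levels are countable by Lemma~\ref{lem:lind}(i). The branches $b_g$ are $|G/N|\ge\aleph_2$ in number, so $T$ is a Kurepa tree. An uncountable subtree $S$ contains nodes of arbitrarily high level, since the levels are countable, and so meets every level, since it is downward closed. By Lemma~\ref{lem:tree}(i), $S$ contains a cofinal branch. Theorem~\ref{thm:kurepa} is proved.

\begin{remark}\label{rem:branches}
A cofinal branch of $T$ is itself a subtree that meets every level, so by Lemma~\ref{lem:tree}(i) it equals some $b_g$. Thus the elements of $G/N$ correspond to \emph{all} cofinal branches of $T$. Reflexivity was used above only through the exclusion of closed subgroups of index $\aleph_1$.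
\end{remark}

\section{Forcing a nondiscrete reflexive example}\label{sec:forcing}

By Section~\ref{sec:kurepa}, an example of weight $\aleph_1$ is the group of all cofinal branches of a tree whose levels are countable groups, which has at least $\aleph_2$ cofinal branches, and in which every uncountable subtree has a cofinal branch. We add such a tree inside $\bigcup_\alpha\mathbb{F}^\alpha$ by countable approximations.

\subsection{Forcing facts}\label{sub:facts}
Let $V$ be the ground model and $\mathbb{P}\in V$ a partial order; $q\le p$ means that the condition $q$ extends $p$. Conditions are \emph{compatible} if they have a common extension, and an \emph{antichain} is a set of pairwise incompatible conditions. A set $E\subset\mathbb{P}$ is \emph{dense below $p$} if every $q\le p$ has an extension in $E$, \emph{dense} if every condition has an extension in $E$, and \emph{open} if it contains all extensions of its members. A set $\Gamma\subset\mathbb{P}$ is \emph{$V$-generic} if it is upward closed, any two of its members have a common extension in $\Gamma$, and it meets every dense set in $V$. The extension $V[\Gamma]$ is a model of ZFC with the same ordinals as $V$,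 and its elements are the values of names $\dot y\in V$. We write elements of $V$ for their canonical names. The following facts are standard.
\begin{itemize}
\item[(F1)] If $p\in\Gamma$ and $E\in V$ is dense below $p$, then $\Gamma\cap E\neq\emptyset$.
\item[(F2)] A condition $p$ forces a statement ($p\Vdash\varphi$) if and only if the statement holds in $V[\Gamma]$ for every generic $\Gamma\ni p$. A statement holds in $V[\Gamma]$ if and only if some $p\in\Gamma$ forces it. No condition forces a statement and its negation. The relation $\Vdash$ is definable in $V$. If $Y\in V$ and $p\Vdash\exists y\in Y\,\varphi(y)$, then the conditions that force $\varphi(y)$ for a specific $y\in Y$ are dense below $p$.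
\item[(F3)] $\mathbb{P}$ is \emph{$\sigma$-closed} if every descending sequence $p_0\ge p_1\ge\cdots$ has a lower bound. Then countably many open sets that are dense below $p$ have an intersection that is dense below $p$; every function in $V[\Gamma]$ from a countable set of $V$ into $V$ belongs to $V$; and $\omega_1$ is preserved.
\item[(F4)] $\mathbb{P}$ is \emph{$\kappa$-c.c.}\ if every antichain has cardinality less than $\kappa$. For regular $\kappa$, cardinals $\ge\kappa$ are then preserved.
\item[(F5)] ($\Delta$-system lemma.) Under CH, every family of $\aleph_2$ countable sets has a subfamily of cardinality $\aleph_2$ whose pairwise intersections all equal one set $R$.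
\end{itemize}

\subsection{The partial order}\label{sub:poset}
Assume CH in $V$. A condition specifies the top level of a countable initial part of the tree, which determines the lower levels by restriction, and the initial segments of countably many of the $\aleph_2$ intended branches. Let $\mathbb{P}$ be the set of quadruples $p=(\alpha_p,A_p,I_p,x^p)$ such that $\alpha_p<\omega_1$, $A_p$ is a countable subgroup of $\mathbb{F}^{\alpha_p}$, $I_p\subset\omega_2$ is countable, and $x^p\colon I_p\to A_p$ is a function, written $i\mapsto x^p_i$. Put $q\le p$ if
\[
\alpha_q\ge\alpha_p,\qquad A_q|_{\alpha_p}=A_p,\qquad I_q\supset I_p,\qquad x^q_i|_{\alpha_p}=x^p_i\quad(i\in I_p).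
\]
The equality $A_q|_{\alpha_p}=A_p$ says both that no node is added to a level already built and that every node is continued.

The next lemma describes lower bounds of descending sequences. The freedom in the choice of the group $A$ will be exploited in Proposition~\ref{prop:lind}.

\begin{lemma}\label{lem:closed}
Let $p_0\ge p_1\ge\cdots$, write $\alpha_n=\alpha_{p_n}$ and $A_n=A_{p_n}$, and put $\delta=\sup_n\alpha_n$ and $I=\bigcup_nI_{p_n}$. For $i\in I$ let $\bar x_i\in\mathbb{F}^\delta$ be the union of the functions $x^{p_n}_i$ with $i\in I_{p_n}$. Let $Y\subset\mathbb{F}^\delta$ be a countable set such that $Y|_{\alpha_n}\subset A_n$ for all $n$, and let $A$ be the group generated by $Y\cup\{\bar x_i:i\in I\}$. If every element of every $A_n$ has an extension in $A$, then $(\delta,A,I,\bar x)$ is a condition below all $p_n$. Such a set $Y$ exists, so $\mathbb{P}$ is $\sigma$-closed.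
\end{lemma}

\begin{proof}
Given $i\in I$ and $n$, take $m\ge n$ with $i\in I_{p_m}$; then $\bar x_i|_{\alpha_n}=x_i^{p_m}|_{\alpha_n}\in A_m|_{\alpha_n}=A_n$. So all generators of $A$ restrict into the group $A_n$, whence $A|_{\alpha_n}\subset A_n$; the hypothesis gives equality. The other clauses of $\le$ hold by the definition of $\delta$, $I$ and $\bar x$. To find $Y$, let $a\in A_n$. The restriction maps $A_{m+1}\to A_m$ are onto, so we can choose $a=a_n\subset a_{n+1}\subset\cdots$ with $a_m\in A_m$. The union $a^*\in\mathbb{F}^\delta$ extends $a$ and satisfies $a^*|_{\alpha_m}\in A_m$ for all $m$ (for $m<n$ because $A_n|_{\alpha_m}=A_m$). Let $Y$ be the set of all $a^*$.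
\end{proof}

\begin{lemma}\label{lem:cc}
$\mathbb{P}$ is $\aleph_2$-c.c.
\end{lemma}

\begin{proof}
Consider $\aleph_2$ conditions. By CH, $|\mathbb{F}^\alpha|\le\aleph_1$ for $\alpha<\omega_1$, and a set of cardinality $\aleph_1$ has $\aleph_1^{\aleph_0}=\aleph_1$ countable subsets. So there are only $\aleph_1$ pairs $(\alpha,A)$, and $\aleph_2$ of the conditions share one pair. For a countable set $I$ there are at most $\aleph_0^{\aleph_0}=\aleph_1$ functions $I\to A$, so these conditions have $\aleph_2$ different sets $I_p$, and by (F5) we may assume that the $I_p$ have pairwise intersection $R$. There are at most $\aleph_1$ functions $R\to A$, so two of the conditions, $p$ and $q$, satisfy $x^p|_R=x^q|_R$. Then $(\alpha,A,I_p\cup I_q,x^p\cup x^q)$ extends both.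
\end{proof}

So $\omega_1$ and $\omega_2$ are preserved. For $a\in\mathbb{F}^\alpha$ and $\epsilon\in\mathbb{F}$ let $a^\frown\epsilon\in\mathbb{F}^{\alpha+1}$ extend $a$ with value $\epsilon$ at $\alpha$, and for $A\le\mathbb{F}^\alpha$ let $A^+=\{a^\frown\epsilon:a\in A,\ \epsilon\in\mathbb{F}\}$.

\begin{lemma}\label{lem:dense}
\begin{itemize}
\item[(D1)] For $\alpha<\omega_1$ and $i<\omega_2$, the sets $\{q:\alpha_q\ge\alpha\}$ and $\{q:i\in I_q\}$ are dense.
\item[(D2)] For $p\in\mathbb{P}$ and $a\in A_p$, the set $E(p,a)$ of $q\le p$ such that $x^q_i|_{\alpha_p}=a$ for some $i\in I_q$ is open and dense below $p$.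
\item[(D3)] For $\alpha<\omega_1$, the set of $q$ with $\alpha_q>\alpha$ and some $b\in A_q$ with $b\ne0$, $b|_\alpha=0$ is dense.
\item[(D4)] For $\alpha<\omega_1$ and $J\subset\omega_2$ with $|J|\le\aleph_1$, the set of $q$ with $\alpha_q\ge\alpha$ and $x^q_i=0$ for some $i\in I_q\setminus J$ is dense.
\end{itemize}
\end{lemma}

\begin{proof}
(D1) Extend all elements of $A_p$ and all $x^p_i$ by zeros up to $\alpha$; add the index $i$ with value $0$ if it is missing.
(D2) Given $r\le p$, take $i\notin I_r$ and give it as value an element of $A_r$ that extends $a$; one exists since $A_r|_{\alpha_p}=A_p$. Openness holds because $x^{q'}_i$ extends $x^q_i$ for $q'\le q$.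
(D3) Given $p$ with $\alpha_p\ge\alpha$, pass to $(\alpha_p+1,A_p^+,I_p,(x^p_i{}^\frown0)_{i\in I_p})$ and take $b=0^\frown1$.
(D4) Given $p$ with $\alpha_p\ge\alpha$, add an index $i\in\omega_2\setminus(J\cup I_p)$ with value $0$.
\end{proof}

\subsection{The generic group}\label{sub:group}
Let $\Gamma$ be $V$-generic and work in $V[\Gamma]$. For $\alpha<\omega_1$ let $G_\alpha=A_p|_\alpha$ for any $p\in\Gamma$ with $\alpha_p\ge\alpha$. Such $p$ exist by (D1), and the choice does not matter: if $r\in\Gamma$ extends $p$ and $p'$, then $A_p|_\alpha=A_r|_\alpha=A_{p'}|_\alpha$. Each $G_\alpha$ is a countable subgroup of $\mathbb{F}^\alpha$ and $G_\beta|_\alpha=G_\alpha$ for $\alpha\le\beta$. For $i<\omega_2$ let $x_i=\bigcup\{x^p_i:p\in\Gamma,\ i\in I_p\}$, an element of $\mathbb{F}^{\omega_1}$ by (D1). Guided by Remark~\ref{rem:branches}, we take all branches: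
\[
G=\{g\in\mathbb{F}^{\omega_1}:g|_\alpha\in G_\alpha\text{ for all }\alpha<\omega_1\}.
\]
This is a subgroup of $\mathbb{F}^{\omega_1}$ with $G|_\alpha\subset G_\alpha$ countable, and we give it the initial segment topology of Section~\ref{sec:tree}. Dotted letters $\dot G_\alpha,\dot x_i,\dot G,\dots$ are the names of these objects. By construction,
\begin{equation}\label{eq:read}
p\Vdash\dot G_\alpha=A_p|_\alpha\quad\text{and}\quad p\Vdash\dot x_i|_\alpha=x^p_i|_\alpha\qquad(\alpha\le\alpha_p,\ i\in I_p).
\end{equation}
In particular $x_i\in G$ for all $i$.

\begin{lemma}\label{lem:group}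
In $V[\Gamma]$, $G|_\alpha=G_\alpha$ for all $\alpha<\omega_1$, and $G$ is a nondiscrete Boolean $P$-group of weight $\aleph_1$.
\end{lemma}

\begin{proof}
Let $a\in G_\alpha$, say $a=a'|_\alpha$ with $a'\in A_p$, $p\in\Gamma$, $\alpha_p\ge\alpha$. By (D2) and (F1) there is $i$ with $x_i|_{\alpha_p}=a'$, so $a=x_i|_\alpha\in G|_\alpha$. By Section~\ref{sec:tree} it remains to see that each $N_\alpha$ is nontrivial. By (D3) there are $q\in\Gamma$ and $0\neq b\in A_q=G_{\alpha_q}$ with $b|_\alpha=0$, and any $g\in G$ with $g|_{\alpha_q}=b$ is a nonzero element of $N_\alpha$.
\end{proof}

The coset tree of $G$ is therefore $T=\bigcup_{\alpha<\omega_1}G_\alpha$, ordered by extension.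

\subsection{The generic group is Lindel\"of}\label{sub:lind}
In Example~\ref{ex:sum} we found a level $\delta$ such that every node of that level continues one of countably many branches already known to leave $S$ below $\delta$. The tree there has few nodes at limit levels by definition. Here we create such a level: we build a descending sequence of conditions and choose the smallest possible lower bound, whose top level consists only of finite sums of the promised branches. For this to be a condition, the promised branches must pass through all nodes built so far, and (D2) arranges that.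

\begin{proposition}\label{prop:lind}
In $V[\Gamma]$, $G$ is Lindel\"of.
\end{proposition}

\begin{proof}
Suppose not. By Lemma~\ref{lem:tree}(ii) and (F2) there are a name $\dot S$ and $p_0\in\Gamma$ such that $p_0$ forces: $\dot S$ is a subtree of $\dot T$ that meets every level, and for every $g\in\dot G$ there is $\gamma<\omega_1$ with $g|_\gamma\notin\dot S$. Working in $V$, we find $q\le p_0$ forcing that $\dot S$ misses a level, which is a contradiction.

For a condition $r$ and a finite $F\subset I_r$ put $x^r_F=\sum_{i\in F}x^r_i\in A_r$ (with $x^r_\emptyset=0$). For $p\le p_0$ and finite $F\subset I_p$ let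
\[
E'(p,F)=\{r\le p:\ r\Vdash x^r_F|_\gamma\notin\dot S\text{ for some }\gamma\le\alpha_r\}.
\]
This set is open, since $x^{r'}_F|_\gamma=x^r_F|_\gamma$ for $r'\le r$. It is dense below $p$: a condition $r\le p$ forces that $\sum_{i\in F}\dot x_i$ belongs to $\dot G$, so by (F2) some $r'\le r$ forces $\big(\sum_{i\in F}\dot x_i\big)|_\gamma\notin\dot S$ for a specific $\gamma$; by (D1) we may assume $\alpha_{r'}\ge\gamma$, and then $r'\in E'(p,F)$ by~\eqref{eq:read}.

Given $p_n$, use (F3) to choose $p_{n+1}\le p_n$ in all of the countably many sets $E(p_n,a)$, $a\in A_{p_n}$, and $E'(p_n,F)$, $F\subset I_{p_n}$ finite. Let $\delta$, $I$, $\bar x_i$ be as in Lemma~\ref{lem:closed}, and let $A$ be the group generated by $\{\bar x_i:i\in I\}$. Every $a\in A_{p_n}$ is extended by some $x_i^{p_{n+1}}$, hence by $\bar x_i\in A$. By Lemma~\ref{lem:closed} with $Y=\emptyset$, $q=(\delta,A,I,\bar x)$ is a condition below all $p_n$.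

Every $t\in A$ has the form $\sum_{i\in F}\bar x_i$ with $F\subset I$ finite, because $A$ is Boolean. Take $n$ with $F\subset I_{p_n}$. Since $p_{n+1}\in E'(p_n,F)$, there is $\gamma\le\alpha_{p_{n+1}}\le\delta$ such that $p_{n+1}$ forces $x^{p_{n+1}}_F|_\gamma=t|_\gamma\notin\dot S$. As $q\le p_{n+1}$ and $\dot S$ is forced to be downward closed, $q\Vdash t\notin\dot S$. By~\eqref{eq:read}, $q\Vdash\dot G_\delta=A$. So $q\Vdash\dot S\cap\dot G_\delta=\emptyset$.
\end{proof}

\subsection{The generic group is reflexive}\label{sub:refl}
We have to show that a set $K\subset G^\wedge$ contained in no $N_\xi^\perp$ is not compact. The generic branches accumulate at $0$, so a homomorphism that sends almost all of them to $-1$ is discontinuous; the plan is to find such a homomorphism in the closure of $K$.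

\begin{lemma}\label{lem:fip}
Let $J\in V$ be a subset of $\omega_2$ with $|J|\le\aleph_1$ in $V$. In $V[\Gamma]$, let $K\subset G^\wedge$ be such that for every finite $F\subset\omega_2\setminus J$ there is $\chi\in K$ with $\chi(x_i)=-1$ for all $i\in F$. Then $K$ is not compact.
\end{lemma}

\begin{proof}
Suppose that $K$ is compact. The sets $\{\chi\in K:\chi(x_i)=-1\}$, $i\in\omega_2\setminus J$, are closed in $K$ and have the finite intersection property, so some $\varphi\in K$ lies in all of them. Since $\varphi$ is continuous, $\ker\varphi\supset N_\alpha$ for some $\alpha$. By (D4) and~\eqref{eq:read} there is $i\notin J$ with $x_i|_\alpha=0$. Then $x_i\in N_\alpha$ and $\varphi(x_i)=1$, a contradiction.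
\end{proof}

The simplest case is a set $K$ that contains all coordinate characters $\theta_\xi(g)=(-1)^{g(\xi)}$, the ones that destroyed reflexivity in Example~\ref{ex:sum}. Let $F\subset\omega_2$ be finite and let $p$ be a condition with $F\subset I_p$. Put $\xi=\alpha_p$ and $q=(\xi+1,A_p^+,I_p,(x^p_i{}^\frown1)_{i\in I_p})$. Then $q\le p$ and $q$ forces $\dot x_i(\xi)=1$ for $i\in F$. By density there is $\xi$ with $\theta_\xi(x_i)=-1$ for all $i\in F$, and Lemma~\ref{lem:fip} with $J=\emptyset$ shows that $K$ is not compact. What happened is that the element $b=0^\frown1$ of $A_q$ vanishes below $\alpha_p$ and is detected by $\theta_\xi$. Adding $b$ to a continuation of $x^p_i$ gives another continuation, with the opposite value of the character, so each branch can be steered to the value $-1$.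

In general the characters are chosen in $V[\Gamma]$ and may be chosen to avoid given branches. For any indices $j_\eta$, $\eta<\omega_1$, there are characters $\chi_\xi\notin N_\xi^\perp$ with $\chi_\xi(x_{j_\eta})=1$ for all $\eta<\xi$: the group $C_\xi$ generated by the $x_{j_\eta}$, $\eta<\xi$, is countable, hence closed; $N_\xi$ is uncountable, since a countable open subgroup would make $G$ discrete; and the characters of $G/C_\xi$ separate points. So an exceptional set $J$ of $\aleph_1$ indices cannot be avoided. The chain condition shows that $\aleph_1$ indices suffice: an $\omega_1$-sequence of characters is decided by conditions that mention only $\aleph_1$ indices, and the remaining branches can be steered after the character has been decided.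

For $J\subset\omega_2$ and $p\in\mathbb{P}$ let $p\upharpoonright J=(\alpha_p,A_p,I_p\cap J,x^p|_{I_p\cap J})$, the condition that forgets the promises outside $J$.

\begin{lemma}\label{lem:amalg}
\begin{itemize}
\item[(i)] If $p\le z$ and $I_z\subset J$, then $p\upharpoonright J\le z$.
\item[(ii)] Let $r\le p\upharpoonright J$ with $I_r\subset J$, and for $i\in I_p\setminus J$ let $y_i$ be any element of $A_r$ with $y_i|_{\alpha_p}=x^p_i$. Such $y_i$ exist, and $q=(\alpha_r,A_r,I_r\cup I_p,x^r\cup y)$ is a common extension of $r$ and $p$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The first two coordinates of $p$ and $p\upharpoonright J$ agree, and $I_z\subset I_p\cap J$.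
(ii) From $r\le p\upharpoonright J$ we get $\alpha_r\ge\alpha_p$, $A_r|_{\alpha_p}=A_p$ (so the $y_i$ exist), $I_p\cap J\subset I_r$, and $x^r_i|_{\alpha_p}=x^p_i$ for $i\in I_p\cap J$. The sets $I_r\subset J$ and $I_p\setminus J$ are disjoint with union $I_r\cup I_p$, so $q$ is a condition and $q\le r$. For $q\le p$, the indices in $I_p\cap J$ were just handled and those in $I_p\setminus J$ are handled by the choice of $y_i$.
\end{proof}

\begin{proposition}\label{prop:refl}
In $V[\Gamma]$, $G$ is reflexive.
\end{proposition}

\begin{proof}
Suppose not. By Lemma~\ref{lem:criterion} there is a compact $K\subset G^\wedge$ and, for each $\xi<\omega_1$, a character $\chi_\xi\in K\setminus N_\xi^\perp$.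

\emph{Coding the characters by countable objects.} Since $G$ is Boolean, $\chi_\xi$ takes values in $\{\pm1\}$. Its kernel contains $N_{\alpha_\xi}$ for some $\alpha_\xi$ with $\xi\le\alpha_\xi<\omega_1$, and $G/N_{\alpha_\xi}\cong G_{\alpha_\xi}$ by Lemma~\ref{lem:group}. So there is a homomorphism $c_\xi\colon G_{\alpha_\xi}\to\mathbb{F}$ with $\chi_\xi(g)=(-1)^{c_\xi(g|_{\alpha_\xi})}$ for all $g\in G$. Restricting to $\alpha_\xi$ an element of $N_\xi$ at which $\chi_\xi$ equals $-1$, we see that
\begin{equation}\label{eq:b}
\text{there is }b\in G_{\alpha_\xi}\text{ with }b|_\xi=0\text{ and }c_\xi(b)=1.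
\end{equation}
The set $G_{\alpha_\xi}$ is a countable set of $V$ by~\eqref{eq:read}, so $c_\xi\in V$ by (F3). Fix a name for the sequence $\langle(\alpha_\xi,c_\xi):\xi<\omega_1\rangle$ and $p_0\in\Gamma$ forcing, for all $\xi$, that $\xi\le\dot\alpha_\xi<\omega_1$, that $\dot c_\xi\colon\dot G_{\dot\alpha_\xi}\to\mathbb{F}$ is a homomorphism belonging to $V$, and~\eqref{eq:b}.

\emph{The exceptional set.} Work in $V$. Let $W_\xi$ be the set of $z\le p_0$ that force $(\dot\alpha_\xi,\dot c_\xi)=(\alpha,c)$ for some pair $(\alpha,c)\in V$ with $\alpha\le\alpha_z$. By (F2) and (D1), $W_\xi$ is dense below $p_0$. Let $Z_\xi$ be a maximal antichain among the subsets of $W_\xi$. Every $p\le p_0$ is compatible with a member of $Z_\xi$, because it has an extension in $W_\xi$ and $Z_\xi$ is maximal. By Lemma~\ref{lem:cc}, $|Z_\xi|\le\aleph_1$. Hence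
\[
J=I_{p_0}\cup\bigcup_{\xi<\omega_1}\bigcup_{z\in Z_\xi}I_z
\]
has cardinality at most $\aleph_1$.

\emph{Steering.} Let $F\subset\omega_2\setminus J$ be finite. We claim that the set of $q$ for which there is $\xi<\omega_1$ with
\begin{equation}\label{eq:steer}
q\Vdash\dot c_\xi(\dot x_i|_{\dot\alpha_\xi})=1\qquad\text{for all }i\in F
\end{equation}
is dense below $p_0$. Let $p\le p_0$; by (D1) we may assume $F\subset I_p$. Put $\xi=\alpha_p$. We first decide $c_\xi$ without making any promise about indices outside $J$. By Lemma~\ref{lem:amalg}(i), $p\upharpoonright J\le p_0$, so $p\upharpoonright J$ has a common extension $r_0$ with some $z\in Z_\xi$. Let $r=r_0\upharpoonright J$. By Lemma~\ref{lem:amalg}(i) again, $r\le z$ and $r\le p\upharpoonright J$, and $I_r\subset J$.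

Let $z$ force $(\dot\alpha_\xi,\dot c_\xi)=(\alpha,c)$, so that $\alpha_p=\xi\le\alpha\le\alpha_z\le\alpha_r$. By~\eqref{eq:read}, $z$ forces $\dot G_\alpha=A_z|_\alpha$, and $A_z|_\alpha=A_r|_\alpha$. So $z$ forces that $c$ is a homomorphism $A_r|_\alpha\to\mathbb{F}$ and that some $b\in A_r|_\alpha$ has $b|_\xi=0$ and $c(b)=1$. These statements refer only to elements of the sets $c$ and $A_r|_\alpha$ of $V$, so they hold in $V$. Choose $\hat b\in A_r$ with $\hat b|_\alpha=b$; then $\hat b|_{\alpha_p}=0$ and $c(\hat b|_\alpha)=1$.

For $i\in I_p\setminus J$ choose $y_i\in A_r$ with $y_i|_{\alpha_p}=x^p_i$. If $i\in F$ and $c(y_i|_\alpha)=0$, replace $y_i$ by $y_i+\hat b$; it still belongs to $A_r$ and extends $x^p_i$, and now $c(y_i|_\alpha)=0+1=1$. Let $q$ be the condition of Lemma~\ref{lem:amalg}(ii). Then $q\le p$ and $q\le r\le z$, and by~\eqref{eq:read}, $q$ forces $\dot c_\xi(\dot x_i|_{\dot\alpha_\xi})=c(y_i|_\alpha)=1$ for $i\in F$. The claim is proved.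

\emph{Conclusion.} In $V[\Gamma]$, every finite $F\subset\omega_2\setminus J$ belongs to $V$. By (F1) some $q\in\Gamma$ satisfies~\eqref{eq:steer} for some $\xi$, that is, $\chi_\xi(x_i)=-1$ for all $i\in F$. By Lemma~\ref{lem:fip}, $K$ is not compact, a contradiction.
\end{proof}

Theorem~\ref{thm:forcing} follows from Lemmas~\ref{lem:closed}, \ref{lem:cc} and~\ref{lem:group} and Propositions~\ref{prop:lind} and~\ref{prop:refl}. The hypothesis CH was used only for the chain condition, and in the proof of reflexivity the chain condition was used only to bound $|J|$.

\section{Independence}\label{sec:silver}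

We prove Corollary~\ref{cor:indep}. If ZFC is consistent, so is $\mathrm{ZFC}+\mathrm{CH}$, and by Theorem~\ref{thm:forcing} so is ZFC together with the existence of a nondiscrete reflexive Lindel\"of $P$-group. This is the first half. For the second half it suffices, by Theorem~\ref{thm:kurepa}, to know the following.

\begin{theorem}[Silver~\cite{Silver}]\label{thm:silver}
If \textup{ZFC} together with ``there is an inaccessible cardinal'' is consistent, then so is \textup{ZFC} together with the negation of \textup{KH}.
\end{theorem}

We recall the proof. The idea is to turn an inaccessible cardinal $\kappa$ into $\omega_2$ in such a way that every tree appears at an intermediate stage, where it has fewer than $\kappa$ branches, and acquires no branches later.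

\begin{lemma}\label{lem:nobranch}
Let $T$ be a tree of height $\omega_1$ with countable levels in a model $W$ of \textup{ZFC}, and let $\mathbb{Q}\in W$ be $\sigma$-closed in $W$. Then forcing with $\mathbb{Q}$ over $W$ adds no cofinal branch of $T$.
\end{lemma}

\begin{proof}
Work in $W$ and suppose that $q_\emptyset$ forces that $\dot B$ is a cofinal branch of $T$ not in $W$. Say that $q$ \emph{picks $t$ at level $\gamma$} if $t$ lies on level $\gamma$ and $q\Vdash t\in\dot B$. By (F2), for each $\gamma$ the conditions that pick a node at level $\gamma$ are dense below $q_\emptyset$. If $q\le q_\emptyset$ picks $t$ at level $\gamma$ and $t'$ at level $\gamma'>\gamma$, then $t<t'$. A node has only one predecessor on each lower level, so nodes above distinct nodes of one level are distinct.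

Every $q\le q_\emptyset$ has two extensions that pick different nodes at a common level. Otherwise, for each $\gamma$ all extensions of $q$ that pick a node at level $\gamma$ pick the same node $t_\gamma$, so $q$ forces $\dot B=\{t_\gamma:\gamma<\omega_1\}\in W$.

We construct conditions $q_s$ for finite binary sequences $s$, and ordinals $\delta_0<\delta_1<\cdots<\omega_1$, such that $q_{s^\frown0},q_{s^\frown1}\le q_s$ and the conditions $q_s$ with $s$ of length $n+1$ pick pairwise distinct nodes $t_s$ at level $\delta_n$. At step $n$, choose for each of the $2^n$ conditions $q_s$ with $s$ of length $n$ two extensions that pick different nodes at some common level. Let $\delta_n$ be above these finitely many levels and above $\delta_{n-1}$ (if $n>0$), and extend each of the $2^{n+1}$ conditions to pick a node at level $\delta_n$. Two of the new nodes with the same parent $s$ lie above the different nodes just chosen, and two with different parents $s\neq s'$ lie above $t_s\neq t_{s'}$; in both cases they differ.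

Let $\delta=\sup_n\delta_n<\omega_1$. For $f\in2^\omega$ let $q_f$ be a lower bound of the conditions $q_{f|_n}$ that picks a node $t_f$ at level $\delta$. If $f\neq f'$, then $f|_{n+1}\ne f'|_{n+1}$ for some $n$, and $t_f$, $t_{f'}$ lie above the distinct nodes $t_{f|_{n+1}}$, $t_{f'|_{n+1}}$. So level $\delta$ has $2^{\aleph_0}$ nodes, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:silver}]
Let $\kappa$ be inaccessible in $V$. For a set $X$ of ordinals let $\mathrm{Col}(\omega_1,X)$ be the set of functions $p$ with countable domain contained in $\omega_1\times(X\setminus\{0\})$ and $p(\eta,\beta)<\beta$, ordered by reverse inclusion. The L\'evy collapse $\mathrm{Col}(\omega_1,{<}\kappa)$ is the case $X=\kappa$, and $\mathrm{Col}(\omega_1,{<}\lambda)$ is the case $X=\lambda$. The standard facts are these. The collapse is $\sigma$-closed and $\kappa$-c.c., and $\kappa=\omega_2$ in the extension $V[H]$. For $\lambda<\kappa$ it is isomorphic to the product of $\mathrm{Col}(\omega_1,{<}\lambda)$ and the tail $\mathbb{Q}=\mathrm{Col}(\omega_1,\kappa\setminus\lambda)$; hence $H_\lambda=H\cap\mathrm{Col}(\omega_1,{<}\lambda)$ is $V$-generic and $V[H]$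 is a $\mathbb{Q}$-generic extension of $V[H_\lambda]$. Finally, a subset of a set $Y\in V$ in an extension by a partial order is determined by the generic set and a family $(Z_y)_{y\in Y}\in V$ of antichains: $y$ belongs to the subset if and only if the generic set meets $Z_y$.

Let $T\in V[H]$ be a tree of height $\omega_1$ with countable levels. It has $\aleph_1$ nodes, so we may assume that its underlying set is $\omega_1$ and its order is a subset of $\omega_1\times\omega_1$. This subset is determined by $\aleph_1$ antichains, each of cardinality less than $\kappa$ and consisting of countable functions. As $\kappa$ is regular, all these antichains lie in $\mathrm{Col}(\omega_1,{<}\lambda)$ for some $\lambda<\kappa$, and so $T\in W:=V[H_\lambda]$. By (F3), all $\omega$-sequences of elements of $V$ that lie in $V[H]$ lie in $V$. This has two consequences. The levels of $T$ are countable in $W$, since their enumerations lie in $V$. And $\mathbb{Q}$ is $\sigma$-closed in $W$, since a descending $\omega$-sequence of its conditions lies in $V$ and has a lower bound there.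

By Lemma~\ref{lem:nobranch}, all cofinal branches of $T$ in $V[H]$ lie in $W$, and they are subsets of $\omega_1$. With $\mu=|\mathrm{Col}(\omega_1,{<}\lambda)|^V<\kappa$, there are in $V$ at most $(2^\mu)^{\aleph_1}<\kappa$ families of $\aleph_1$ antichains, because $\kappa$ is inaccessible. So $(2^{\aleph_1})^W<\kappa=\omega_2^{V[H]}$, and $T$ has at most $\aleph_1$ cofinal branches in $V[H]$. Thus KH fails in $V[H]$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{GRT}
Jorge Galindo, Luis Recoder-Nu\~nez and Mikhail Tkachenko,
\emph{Nondiscrete P-Groups Can be Reflexive},
arXiv:1002.4730 (2010).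

\bibitem{Silver}
Silver,
\emph{The independence of Kurepa's conjecture\dots},
Proc. Symp. Pure Math. 13 (1971).

\end{thebibliography}
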